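# Cohomology of spaces of polynomial curves on an affine hypersurface

## 1. Curves of degree at most $2k-3$

Let $K$ be a field, $\bar K$ an algebraic closure, and $\ell$ a prime different from $\operatorname{char}K$. Let $f\in K[x_1,\dots,x_n]$ have degree $k\ge 2$ with homogeneous parts $f=f_k+f_{k-1}+\cdots$, and let $X=\{f=0\}\subset\mathbb A^n$. We assume that $X$ is smooth and that $f_k$ defines a smooth hypersurface $Z\subset\mathbb P^{n-1}$ of degree $k$. By the Jacobian criterion this says, over $\bar K$,
$$\nabla f_k(z)\ne0\ \text{ if } z\ne 0,\ f_k(z)=0;\qquad \nabla f(x)\neq 0\ \text{ if } f(x)=0. \tag{1}$$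

Fix a point of $Z(K)$ and a vector $P\in K^n\setminus 0$ representing it, so $f_k(P)=0$. Write $V_r$ for the space of polynomials in $t$ of degree $<r$.

**Definition.** $\operatorname{Mor}_{d,P}(\mathbb A^1,X)$ is the space of $n$-tuples $g=Pt^d+v$ with $v\in V_d^n$ and $f(g)=0$.

These are the polynomial curves of degree $d$ on $X$ whose leading coefficient vector is exactly $P$. As $f_k(P)=0$, the polynomial $f(Pt^d+v)$ has degree $<dk$. So the space is cut out by $dk$ equations in $dn$ unknowns, and its expected dimension is $d(n-k)$.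

**Example.** Let $\operatorname{char}K\ne2$, $k=2$, $d=1$, $f=x_1x_2+Q(x_3,\dots,x_n)-1$ with $Q$ a nondegenerate quadratic form, and $P=(1,0,\dots,0)$. The gradient of $f$ vanishes only at the origin, where $f=-1$, so (1) holds. For $g=(t+v_1,v_2,\dots,v_n)$ we get $f(g)=v_2t+v_1v_2+Q(v_3,\dots,v_n)-1$. Hence
$$\operatorname{Mor}_{1,P}(\mathbb A^1,X)=\{v_2=0,\ Q(v_3,\dots,v_n)=1\}=\mathbb A^1\times\{Q=1\},$$
of dimension $n-2=d(n-k)$.

How does the cohomology of this space compare with that of an affine space of dimension $d(n-k)$, which is what $dk$ independent linear equations would give? For short curves the answer is simple. Put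
$$e=\Big\lfloor\frac d{k-1}\Big\rfloor,\qquad n'=\begin{cases}n&\text{if }\operatorname{char}K\nmid k\text{ (in particular if }\operatorname{char}K=0),\\ n-1&\text{if }\operatorname{char}K\mid k.\end{cases}$$

**Proposition 1 (the case $e=1$).** Let $n\ge3$, $k\ge2$ and $k-1\le d\le 2k-3$. Then for all $i>2dk-n'$ the group $H_c^{i+2d(n-k)}(\operatorname{Mor}_{d,P}(\mathbb A^1,X)_{\bar K},\mathbb Q_\ell)$ is isomorphic to $\mathbb Q_\ell$ if $i=0$, and it is $0$ if $i\neq0$.

The next section gives the tools, Section 3 the proof, and Section 4 asks what changes for larger $d$.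

## 2. From equations to exponential sums

### 2.1 Reduction to positive characteristic

The purpose is to have Artin–Schreier sheaves available. Let $\operatorname{char}K=0$ and fix an integer $B\ge0$. Let $\operatorname{PConf}_m$ be the space of ordered $m$-tuples of distinct points of $\mathbb A^1$, with its action of $S_m$ ($\operatorname{PConf}_0$ is a point). Choose a finitely generated subring $A\subset\bar K$ containing $1/(k\ell)$, the coefficients of $f$ and the coordinates of $P$. By (1) and the Nullstellensatz, over $\operatorname{Frac}A$ we have $1\in(f,\partial_1f,\dots,\partial_nf)$, and some power of the ideal $(x_1,\dots,x_n)$ lies in $(f_k,\partial_1f_k,\dots,\partial_nf_k)$. After inverting finitely many elements of $A$, both hold over $A$ and some coordinate of $P$ is a unit. Then at every geometric point of $\operatorname{Spec}A$ the reductions of $f$ and $P$ satisfy our hypotheses. In particular $f_k\ne0$ there, since the zero ideal contains no power of $(x_1,\dots,x_n)$.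

The sheaves $R^j(\cdot)_!\mathbb Q_\ell$ on $\operatorname{Spec}A$ attached to $\operatorname{Mor}_{d,P}$, $X$ and $\operatorname{PConf}_m$ ($m\le B$) are constructible, and only finitely many are nonzero. So they are all lisse on some nonempty open set. This open set is irreducible and contains a closed point, which has finite residue field of characteristic $p\nmid k\ell$. Specialization maps of lisse sheaves are isomorphisms and commute with $S_m$. Hence the dimensions of $H_c^j(\operatorname{Mor}_{d,P})$ and $H_c^j(X)$, and the $S_m$-representations $H_c^j(\operatorname{PConf}_m)$ for $m\le B$, are the same over $\bar K$ and over a geometric point above this closed point. Also $n'=n$ in both cases. All our statements are equalities of dimensions built from these data, so we may work in positive characteristic.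

**Standing conventions.** From now on, except in the statements of Section 4, $\kappa$ is an algebraically closed field of characteristic $p>0$, $p\ne\ell$, and everything is over $\kappa$. The coefficient field $\Lambda$ is a finite extension of $\mathbb Q_\ell$ containing the $p$-th roots of unity; extending scalars does not change dimensions. Tate twists are suppressed. We write $\operatorname{Mor}$ for $\operatorname{Mor}_{d,P}(\mathbb A^1,X)$.

### 2.2 Two tools

Let $\psi:\mathbb F_p\to\Lambda^\times$ be a nontrivial character and $\mathcal L_\psi$ the Artin–Schreier sheaf on $\mathbb A^1$, lisse of rank one. For a function $\Phi$ put $\mathcal L_\psi(\Phi)=\Phi^*\mathcal L_\psi$. Recall that $\mathcal L_\psi(\Phi_1+\Phi_2)=\mathcal L_\psi(\Phi_1)\otimes\mathcal L_\psi(\Phi_2)$, that $R\Gamma_c(\mathbb A^1,\mathcal L_\psi)=0$, and that $H^0(\mathbb A^1,\mathcal L_\psi)=0$.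

**(T)** Let $\pi:E\to B$ be a morphism and $\Phi$ a function on $E$. Suppose every geometric fibre of $\pi$ is an affine space $\mathbb A^r$ on which $\Phi$ is a polynomial of degree exactly $1$. Then $R\pi_!\mathcal L_\psi(\Phi)=0$, so $R\Gamma_c(E,\mathcal L_\psi(\Phi))=0$. Indeed, by proper base change we look at one fibre. There $\Phi$ becomes a coordinate plus a constant after an affine change of variables, and Künneth with $R\Gamma_c(\mathbb A^1,\mathcal L_\psi)=0$ gives $0$.

**(L)** Let $\pi:E\to B$ be a vector bundle of rank $r$ and $\sigma$ a section of $E^\vee$ with zero locus $Z(\sigma)$. Then $R\pi_!\mathcal L_\psi(\langle\cdot,\sigma\rangle)=\Lambda_{Z(\sigma)}[-2r]$, compatibly with base change in $B$. Off $Z(\sigma)$ this is (T). Over $Z(\sigma)$ the sheaf is constant and the trace map applies.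

### 2.3 Sums whose leading form has few critical points

The next lemma bounds the degrees in which the cohomology of an exponential sum can live.

**Lemma 2.** Let $\Phi\in\kappa[x_1,\dots,x_N]$ have degree $\le D$, $D\ge2$, with degree-$D$ part $\Phi_D$ (possibly $0$). Let $Y=\{\nabla\Phi_D=0\}\subset\mathbb A^N$ and $s=\dim Y$. Then $H_c^j(\mathbb A^N,\mathcal L_\psi(\Phi))=0$ for $j>N+s$.

*Proof.* Let $\jmath:\mathbb A^N\to\mathbb P^N$ be the inclusion, with homogeneous coordinates $X_0,\dots,X_N$ and hyperplane at infinity $H_\infty=\{X_0=0\}$. Put $\mathcal L=\mathcal L_\psi(\Phi)$. The closed cone $Y$ contains $0$ and defines $\mathbb P(Y)\subset H_\infty$, of dimension $s-1$ (empty if $s=0$).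

**Step 1: $R\jmath_*\mathcal L$ has zero stalk at every $x\in H_\infty\setminus\mathbb P(Y)$.** This confines the behavior at infinity to $\mathbb P(Y)$. Say $X_1(x)\ne0$. Use coordinates $w=X_0/X_1$, $z_i=X_i/X_1$ ($i\ge2$). Then $\Phi=w^{-D}\varphi(w,z)$ with $\varphi$ a polynomial and $\varphi(0,z)=\Phi_D(1,z)$. Let $x=(0,z^0)$.

*Case (a): some $\partial_{z_i}\varphi(x)\ne0$.* Then $(c,w)$ with $c=\varphi$ defines a map to $\mathbb A^2$, smooth near $x$, and $\mathcal L$ is the pullback of $\mathcal L'=\mathcal L_\psi(c\,w^{-D})$ from $\{w\ne0\}$. Let $\jmath':\{w\ne0\}\to\mathbb A^2$. By smooth base change it suffices to see that $R\jmath'_*\mathcal L'$ has zero stalks on $w=0$. Consider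
$$a:\mathbb A^1_b\times\mathbb A^2\to\mathbb A^2,\qquad a(b,c,w)=(c+bw^D,w).$$
It is an automorphism of $\mathbb A^3$ followed by a projection, hence smooth, and $a^*\mathcal L'=\mathcal L_\psi(b)\otimes\mathrm{pr}^*\mathcal L'$. Smooth base change for $a$ and for $\mathrm{pr}$, and the fact that $\mathcal L_\psi(b)$ is lisse on all of $\mathbb A^3$, give
$$a^*R\jmath'_*\mathcal L'\cong\mathcal L_\psi(b)\otimes\mathrm{pr}^*R\jmath'_*\mathcal L'.$$
Restrict to $\mathbb A^1_b\times\{(c_0,0)\}$. There $a=\mathrm{pr}$. So the constant sheaf $\mathcal H$ on $\mathbb A^1_b$ whose fibre is the stalk of $R^q\jmath'_*\mathcal L'$ at $(c_0,0)$ satisfies $\mathcal H\cong\mathcal L_\psi\otimes\mathcal H$. Taking $H^0(\mathbb A^1,\cdot)$, the left side gives the stalk and the right side gives $0$.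

*Case (b): all $\partial_{z_i}\varphi(x)=0$.* These derivatives are $\partial_i\Phi_D(1,z^0)$, $i\ge2$. As $x\notin\mathbb P(Y)$, we have $\partial_1\Phi_D(1,z^0)\ne0$, and by Euler's identity it equals $D\,\Phi_D(1,z^0)$. So $p\nmid D$ and $\varphi(x)\neq0$. Étale locally at $x$ write $\varphi=\epsilon^{-D}$ with $\epsilon$ a unit, and put $w'=w\epsilon$. Since $dw'=\epsilon\,dw$ at $x$, the functions $w',z$ are étale coordinates, and $\Phi=w'^{-D}$. By smooth base change the stalk is that of the direct image of $\mathcal L_\psi(w'^{-D})$ from $\mathbb A^1\setminus0$, at $0$. This is the cohomology of the inertia group at $0$ with values in a character that is nontrivial on wild inertia, because $p\nmid D$. It is $0$.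

**Step 2: the exact sequence.** By Step 1 the cone of $\jmath_!\mathcal L\to R\jmath_*\mathcal L$ is the restriction of $R\jmath_*\mathcal L$ to $\mathbb P(Y)$. This gives
$$H^{j-1}(\mathbb P(Y),R\jmath_*\mathcal L)\to H_c^j(\mathbb A^N,\mathcal L)\to H^j(\mathbb A^N,\mathcal L).$$
The right group vanishes for $j>N$ by Artin vanishing. For the left one, $\jmath$ is an affine open immersion, so $R\jmath_*\mathcal L[N]$ is perverse. Hence $R^b\jmath_*\mathcal L$ is supported in dimension $\le N-b$. On $\mathbb P(Y)$ its support has dimension $\le\min(s-1,N-b)$, so $H^a(\mathbb P(Y),R^b\jmath_*\mathcal L)\neq0$ forces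
$$a\le2\min(s-1,N-b)\le(s-1)+(N-b),$$
that is, $a+b\le N+s-1$. So the left group vanishes for $j-1>N+s-1$. $\square$

### 2.4 The Fourier transform

For $v\in V_d^n$ put $F(v)=f(Pt^d+v)\in V_{dk}$, so that $\operatorname{Mor}=\{F=0\}$. For a linear functional $\lambda\in V_{dk}^\vee$ put $\Phi_\lambda(v)=\lambda(F(v))$, a polynomial function on the affine space $V_d^n\cong\mathbb A^{nd}$. Let $\mathcal K=R\mathrm{pr}_!\mathcal L_\psi(\lambda(F(v)))$ for $\mathrm{pr}:V_d^n\times V_{dk}^\vee\to V_{dk}^\vee$, so
$$\mathcal K_\lambda=R\Gamma_c(V_d^n,\mathcal L_\psi(\Phi_\lambda)).$$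
Apply (L) to the bundle $V_d^n\times V_{dk}^\vee\to V_d^n$ of rank $dk$ and the section $F$ of its dual. Then $R\Gamma_c(V_d^n\times V_{dk}^\vee,\mathcal L_\psi(\lambda(F(v))))=R\Gamma_c(\operatorname{Mor})[-2dk]$, that is,
$$H_c^{i+2d(n-k)}(\operatorname{Mor})\cong H_c^{i+2dn}(V_{dk}^\vee,\mathcal K).\tag{2}$$
So we must understand $\mathcal K_\lambda$ as $\lambda$ varies.

We identify $V_r$ with the space $\mathrm{Fm}_{r-1}=\kappa[S,T]_{r-1}$ of binary forms, $t=T/S$; thus $S=0$ is the point $t=\infty$. If $\lambda$ is a functional on $\mathrm{Fm}_{M-1}$ and $b$ a form of degree $\le M-1$, let $\lambda\circ b=\lambda(b\,\cdot\,)$, a functional on $\mathrm{Fm}_{M-1-\deg b}$. For $\lambda\in V_{dk}^\vee$ let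
$$\lambda'=\lambda\circ S^{k-1},$$
which is the restriction of $\lambda$ to $V_{k(d-1)+1}=\mathrm{Fm}_{k(d-1)}$. It matters because $f_k(v)\in V_{k(d-1)+1}$ for $v\in V_d^n$, so the degree-$k$ part of $\Phi_\lambda$ is $\lambda'(f_k(v))$.

## 3. Proof of Proposition 1

Two small lemmas come first; both are used again for general $d$.

**Lemma 3.** The set $Y_f=\{\nabla f_k=0\}\subset\mathbb A^n$ has dimension $\le1$, and $Y_f=\{0\}$ if $p\nmid k$. Hence there is a linear subspace $H\subset\kappa^n$ of dimension $n'$ with $\nabla f_k\ne0$ on $H\setminus0$.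

*Proof.* By (1), $Y_f\cap\{f_k=0\}=\{0\}$. As $Y_f$ is a closed cone, all its components pass through $0$, and cutting by one equation lowers dimension by at most one. So $\dim Y_f\le1$. If $p\nmid k$, Euler's identity gives $f_k=0$ on $Y_f$, so $Y_f=\{0\}$ and $H=\kappa^n$ works. If $p\mid k$, then $Y_f$ is $\{0\}$ or a finite union of lines, and a hyperplane $H$ avoiding these lines exists since $\kappa$ is infinite. $\square$

**Lemma 4.** Let $1\le r\le d$, let $\theta\in\kappa[t]$ be monic of degree $d-r$, and let $x\in\kappa^n$, $c_x=\nabla f_k(P)\cdot x$. Then $F(v+x\theta)-F(v)$ is divisible by $\theta$ and equals $c_xt^{dk-r}+(\text{terms of degree}\le dk-r-1)$.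

*Proof.* Divisibility is clear. Let $g=Pt^d+v$ and expand $f(g+x\theta)$ in powers of $\theta$. The term of order $s\ge2$ has degree at most $s(d-r)+(k-s)d=dk-sr\le dk-r-1$. The linear terms coming from $f_j$, $j<k$, have degree at most $(d-r)+(k-2)d\le dk-r-1$. The linear term coming from $f_k$ is $\theta\,\nabla f_k(g)\cdot x$, of degree at most $(d-r)+(k-1)d=dk-r$, with coefficient $\nabla f_k(P)\cdot x$ at $t^{dk-r}$. $\square$

Now let $k-1\le d\le 2k-3$.

**Step 1: functionals with $\lambda'\ne0$ contribute only in low degrees.** We show that $H^j(\mathcal K_\lambda)=0$ for $j>2nd-n'$. By Lemma 2 with $N=nd$, $D=k$ it suffices that $\dim Y_\lambda\le nd-n'$, where $Y_\lambda$ is the critical locus of the leading part $\lambda'(f_k(v))$. Differentiating in the direction of $x\in V_d$ in the $i$-th slot,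
$$Y_\lambda=\{v\in V_d^n:\ \lambda'(\partial_if_k(v)\,x)=0\ \ \forall x\in V_d,\ \forall i\}.\tag{3}$$

*There is a monomial $u=S^aT^b$ of degree $d-1$ with $\lambda'\circ u^{k-1}\ne0$.* If $M\ge2(k-1)$, every monomial of degree $M-1\geq 2k-3$ is divisible by $S^{k-1}$ or by $T^{k-1}$. So a nonzero functional $\mu$ on $\mathrm{Fm}_{M-1}$ has $\mu\circ S^{k-1}\ne0$ or $\mu\circ T^{k-1}\ne0$. Start with $\lambda'$, where $M=k(d-1)+1$, and repeat $d-1$ times. Each step lowers $M$ by $k-1$, the final value is $k(d-1)+1-(d-1)(k-1)=d$, so before each step $M\ge d+(k-1)\ge2(k-1)$, as needed.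

Suppose $\dim Y_\lambda>nd-n'$. The closed cone $Y_\lambda$ and the linear space $u\cdot H\subset V_d^n$ (with $H$ as in Lemma 3, of dimension $n'$) meet at $0$, so their intersection has positive dimension and contains a point $ux$ with $0\ne x\in H$. Choose $i$ with $\partial_if_k(x)\ne0$. Since $\partial_if_k(ux)=u^{k-1}\partial_if_k(x)$, (3) says $\lambda'(u^{k-1}y)=0$ for all $y\in\mathrm{Fm}_{d-1}$. But $\mathrm{Fm}_{d-1}$ is the whole domain of $\lambda'\circ u^{k-1}$, a contradiction.

**Step 2: $\mathcal K_\lambda=0$ if $\lambda'=0$ and $\lambda\ne0$.** Let $r$ be the least integer such that $\lambda$ kills $V_{dk-r}$. As $\lambda\ne0$, $r\ge1$; as $\lambda'=0$ means that $\lambda$ kills $V_{dk-(k-1)}$, $r\le k-1\le d$. By minimality $\lambda(t^{dk-r})\ne0$. Lemma 4 with $\theta=t^{d-r}$ gives $\Phi_\lambda(v+\tau x\theta)=\Phi_\lambda(v)+\tau c_x\lambda(t^{dk-r})$ for $\tau\in\kappa$. By (1), $\nabla f_k(P)\neq0$, so some $x$ has $c_x\ne0$. Then $\Phi_\lambda$ has degree exactly $1$ on the fibres of $V_d^n\to V_d^n/\kappa x\theta$,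 and (T) gives $\mathcal K_\lambda=0$.

**Step 3: the origin.** $\mathcal K_0=R\Gamma_c(\mathbb A^{nd})=\Lambda[-2nd]$. Let $C=\{\lambda'=0\}$, a closed subset of $V_{dk}^\vee\cong\mathbb A^{dk}$. By Step 1, $H_c^j(V_{dk}^\vee\setminus C,\mathcal K)=0$ for $j>2dk+2nd-n'$. By Step 2, $H_c^j(C,\mathcal K)=H^j(\mathcal K_0)$. For $i>2dk-n'$ and $j=i+2dn$, the long exact sequence of $C\subset V_{dk}^\vee$ and (2) give $H_c^{i+2d(n-k)}(\operatorname{Mor})\cong H^{i+2dn}(\mathcal K_0)$. This is $\Lambda$ if $i=0$ and $0$ otherwise. $\square$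

The upper bound on $d$ was never used. For longer curves the same argument gives the same range $i>2dk-n'$. But longer curves have more room: instead of the constant vectors $x\in H$ in Step 1 one could test $Y_\lambda$ against $H$-valued polynomials of degree $<e$, and hope for the range $i>2dk-n'e$. What changes?

## 4. Longer curves: the general formula

**Functionals that obstruct.** Let $p\ne2$, $f=x_1^2+\dots+x_n^2-1$, $k=2$, so $e=d$. Take $\lambda=a\,\mathrm{ev}_y$ with $a\in\kappa^\times$ and $\mathrm{ev}_y$ evaluation at $y\in\kappa$. Then $\Phi_\lambda(v)=a\,f(g(y))$ with $g=Pt^d+v$. The map $v\mapsto g(y)$ is a surjective affine map $V_d^n\to\mathbb A^n$, so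
$$\mathcal K_\lambda=R\Gamma_c(\mathbb A^n,\mathcal L_\psi(af))[-2n(d-1)].$$
Now $H_c^j(\mathbb A^1,\mathcal L_\psi(ax^2))$ is zero for $j\ge2$ by Lemma 2 and for $j=0$, and the Euler characteristic is $1-2=-1$ by the Grothendieck–Ogg–Shafarevich formula. By Künneth $\mathcal K_\lambda$ is one-dimensional, in degree $2n(d-1)+n=2nd-n$. As soon as $e\ge2$ this is larger than $2nd-n'e$, so no analogue of Step 1 with $e$ in place of $1$ can hold at this $\lambda\ne0$. Such functionals, and combinations $\sum_{i\le m}a_i\mathrm{ev}_{y_i}$ with few points, must be kept. They bring in the configurations $(y_1,\dots,y_m)$ and the values $g(y_i)$ of the curve, and this is what the general formula records.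

The following conjecture is taken from Tim Browning, W. Sawin, "A geometric version of the circle method", arXiv:1711.10451 (2017). The group $S_m$ acts on $H_c^{n-1}(X_{\bar K},\mathbb Q_\ell)^{\otimes m}$ by permuting the factors, $\operatorname{sgn}$ is its sign character, and $\operatorname{PConf}_m$ is taken over $\bar K$.

**Conjecture.** Let $n\ge2$, with $f,X,Z,P,\ell$ as in Section 1. Assume that $d\ge k-1\ge2$ and $n>2^k(k-1)$. Then $H_c^{i+2d(n-k)}(\operatorname{Mor}_{d,P}(\mathbb A^1,X)_{\bar K},\mathbb Q_\ell)$ is isomorphic to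
$$\bigoplus_{m\ge0}\Big(H_c^{i+m(n-1)}(\operatorname{PConf}_m,\mathbb Q_\ell)\otimes H_c^{n-1}(X_{\bar K},\mathbb Q_\ell)^{\otimes m}\otimes\operatorname{sgn}^{n-1}\Big)^{S_m}\tag{4}$$
for $i>-4\left(\left\lfloor\frac d{k-1}\right\rfloor\left(\frac n{2^k}-k+1\right)-1\right)$.

The conjecture is true, in every characteristic $\ne\ell$. "Isomorphic" means isomorphic as $\mathbb Q_\ell$-vector spaces; (4) carries no Tate twists, and Galois-equivariance is neither claimed nor needed. It follows from a statement with weaker hypotheses and a wider range.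

**Theorem 5.** Let $f,X,Z,P,\ell$ be as in Section 1, and assume only $n\ge3$, $k\ge2$, $d\ge k-1$. Then for all $i>2dk-n'e$ the group $H_c^{i+2d(n-k)}(\operatorname{Mor}_{d,P}(\mathbb A^1,X)_{\bar K},\mathbb Q_\ell)$ is isomorphic to (4).

**Example: $\operatorname{PConf}_2$.** By $(y_1,y_2)\mapsto(y_1,y_1-y_2)$, $\operatorname{PConf}_2\cong\mathbb A^1\times\mathbb G_m$, so $H_c^q$ is one-dimensional for $q=3,4$ and zero otherwise. Suppose $\operatorname{char}K\ne2$ and use the coordinates $(y_1+y_2,\,y_1-y_2)$ instead. The swap acts by $-1$ on $\mathbb G_m$. It belongs to the connected group $\mathbb G_m$ acting by translation, so it acts trivially on both groups.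

**Theorem 5 implies the conjecture.** Since $k\ge3$, $n>2^k(k-1)$ gives $n\ge3$. Put $R=4\big(e(\tfrac n{2^k}-k+1)-1\big)$. As $n'\ge n-1$, it suffices that $(n-1)e-2dk\ge R$. From $d\le(k-1)(e+1)-1$ we get $2dk\le2k(k-1)e+2k(k-2)$, and from $n>2^k(k-1)$ we get $n(1-2^{2-k})>(k-1)(2^k-4)$. Hence
$$(n-1)e-2dk-R=en(1-2^{2-k})-e+4e(k-1)+4-2dk>e\big[(k-1)(2^k-2k)-1\big]+4-2k(k-2).$$
For $k=3$ the right side is $3e-2>0$. For $k=4$ it is $23e-12>0$. For $k\ge5$ we have $2^k\ge6k$, so it is at least $4k(k-1)-1+4-2k(k-2)=2k^2+3>0$. $\square$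

**Only finitely many $m$ matter.** Put
$$m_0=(k-1)(e-1),\qquad\text{so that}\quad 0\le m_0\le d-(k-1),\quad m_0+1\ge e.$$
The last inequality is $(k-2)(e-1)\ge0$. Since $H_c^q(\operatorname{PConf}_m)=0$ for $q>2m$, the $m$-th term of (4) vanishes unless $i\le-m(n-3)$. If $m>m_0$ then $m\ge e$, so it vanishes unless
$$i\le-e(n-3)=3e-ne\le2dk-ne\le2dk-n'e,$$
where $3e\le3d/(k-1)\le2dk$. So in the range of Theorem 5 only $m\le m_0$ contribute, both sides are finite-dimensional, and the claim is an equality of dimensions. By Section 2.1 with $B=m_0$ we may work over $\kappa$ with coefficients $\Lambda$. For $e=1$ we have $m_0=0$, and Theorem 5 is Proposition 1.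

The plan is as follows. Functionals that no form of degree $\le m_0$ annihilates contribute nothing in our range (Section 6). The rest are stratified by the degree $m$ of an annihilator, and the $m$-th stratum gives exactly the $m$-th term of (4) (Section 7). Finally the strata do not interact (Section 8).

## 5. Annihilators of functionals on binary forms

**Definition.** For $\lambda\in\mathrm{Fm}_{M-1}^\vee$ let $\operatorname{Ann}\lambda$ be the set of forms $h$ with $\lambda(hx)=0$ for all $x\in\mathrm{Fm}_{M-1-\deg h}$ (no condition if $\deg h\ge M$). Let $\deg\lambda$ be the least degree of a nonzero element of $\operatorname{Ann}\lambda$.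

$\operatorname{Ann}\lambda$ is closed under multiplication by forms; $\deg\lambda=0$ iff $\lambda=0$; and $c\in\operatorname{Ann}(\lambda\circ b)$ iff $bc\in\operatorname{Ann}\lambda$.

**Examples.** Let $M\ge2$. The functional "coefficient of $t^{M-1}$" is annihilated by $S$ and has degree $1$; it is evaluation at $\infty$. Next let $\lambda=\sum_{i=1}^ma_i\mathrm{ev}_{y_i}$ with $y_i\in\kappa$ distinct, all $a_i\ne0$, and $2m\le M$. Then $\prod(T-y_iS)\in\operatorname{Ann}\lambda$. If $0\ne c\in\operatorname{Ann}\lambda$ had degree $r<m$, then $\sum a_ic(y_i)x(y_i)=0$ for all $x\in V_{M-r}$. Since $M-r\ge m$, interpolation gives $c(y_i)=0$ for all $i$, so $m$ distinct linear forms divide $c$, a contradiction. So $\deg\lambda=m$.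

The first lemma says that a low-degree annihilator controls all others of moderate degree.

**Lemma 6.** Let $\lambda\ne0$, let $0\ne h\in\operatorname{Ann}\lambda$ have degree $m=\deg\lambda$, and let $g\in\operatorname{Ann}\lambda$ have degree $r$ with $m+r\le M$. Then $h\mid g$.

*Proof.* We may take $g\ne0$, so $r\ge m\ge1$. Let $b=\gcd(h,g)$, $\beta=\deg b$, $h=bh'$, $g=bg'$. The spaces $h'\mathrm{Fm}_{M-1-m}$ and $g'\mathrm{Fm}_{M-1-r}$ lie in $\mathrm{Fm}_{M-1-\beta}$. As $h',g'$ are coprime, their intersection is $h'g'\,\mathrm{Fm}_{M-1-m-r+\beta}$, so their sum has dimension $(M-m)+(M-r)-(M-m-r+\beta)=M-\beta$. Thus the sum is all of $\mathrm{Fm}_{M-1-\beta}$, and $\lambda\circ b$ kills it. So $b\in\operatorname{Ann}\lambda$, whence $\beta\ge m$, so $\beta=m$ and $h$ is a scalar multiple of $b$. $\square$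

The second lemma replaces the monomial $u$ of Section 3.

**Lemma 7.** Let $\lambda\in\mathrm{Fm}_{M-1}^\vee$ with $\deg\lambda>\omega\ge0$, and $M=M_0+(k-1)q$ with $q\ge0$ and $M_0\ge2\omega+k-1$. There is a form $u\ne0$ of degree $q$ with $\deg(\lambda\circ u^{k-1})>\omega$.

*Proof.* By induction on $q$ it suffices to show: if $\deg\lambda>\omega$ and $M\ge2\omega+2(k-1)$, there is a linear form $\eta$ with $\deg(\lambda\circ\eta^{k-1})>\omega$. Let $h$ be a minimal element of $\operatorname{Ann}\lambda$ and choose $\eta\nmid h$. If $\deg(\lambda\circ\eta^{k-1})\le\omega$, there is $B\ne0$ of degree $\omega$ with $\eta^{k-1}B\in\operatorname{Ann}\lambda$, of degree $r=\omega+k-1$. Then $\deg h\le r$ and $\deg h+r\le2r\le M$, so $h\mid\eta^{k-1}B$ by Lemma 6. As $\eta\nmid h$, $h\mid B$ and $\deg h\le\omega$, a contradiction. $\square$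

## 6. Discarding functionals of large degree and functionals at infinity

**Proposition 8.** If $\deg\lambda'>m_0$, then $H^j(\mathcal K_\lambda)=0$ for $j>2nd-n'e$.

*Proof.* **Step 1: reduction to a dimension bound.** By Lemma 2 it suffices that $\dim Y_\lambda\le nd-n'e$, with $Y_\lambda$ as in (3). Let $H$ be as in Lemma 3 and $\omega=m_0$.

**Step 2: choice of $u$.** Apply Lemma 7 to $\lambda'$ with $M=k(d-1)+1$ and $q=d-e\geq 0$. Then $M_0=M-(k-1)(d-e)=d+(k-1)(e-1)=d+\omega$, and the condition $M_0\ge2\omega+k-1$ reads $d\ge(k-1)e$, which holds. We get $u$ of degree $d-e$ with $\deg(\lambda'\circ u^{k-1})>\omega$.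

**Step 3: a nonzero test vector.** Suppose $\dim Y_\lambda+n'e>nd$. Then the cone $Y_\lambda$ meets the linear space $u\cdot(\mathrm{Fm}_{e-1}\otimes H)\subset\mathrm{Fm}_{d-1}^n=V_d^n$, of dimension $n'e$, in a nonzero point $u\hat g$. Write $\hat g=g_0g'$ with $g_0$ a form of degree $c\le e-1$ and $g'$ an $H$-valued tuple of forms of degree $e-1-c$ without common zero on $\mathbb P^1$. The forms $A_i=\partial_if_k(g')$ have degree $a=(k-1)(e-1-c)\le\omega\le d$. They have no common zero, because at each point of $\mathbb P^1$ the value of $g'$ lies in $H\setminus0$, where $\nabla f_k\ne0$. By (3),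
$$\lambda'(u^{k-1}g_0^{k-1}A_ix)=0\qquad\forall x\in\mathrm{Fm}_{d-1},\ \forall i.\tag{5}$$

**Step 4: the forms $A_ix$ fill everything.** Let $W$ be the span of the $A_i$ and $0\ne A\in W$. For each of the finitely many zeros of $A$, the elements of $W$ vanishing there form a proper subspace. As $\kappa$ is infinite, some nonzero $A'\in W$ lies in none of these, so $A,A'$ are coprime. Since $a\le d$, the intersection of $A\,\mathrm{Fm}_{d-1}$ and $A'\,\mathrm{Fm}_{d-1}$ has dimension $d-a$, and the sum has dimension $2d-(d-a)=d+a$. So $\sum_iA_i\mathrm{Fm}_{d-1}=\mathrm{Fm}_{d-1+a}$.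

**Step 5: contradiction.** The domain of $\lambda'\circ(u^{k-1}g_0^{k-1})$ consists of forms of degree $k(d-1)-(k-1)(d-e)-(k-1)c=d-1+a$. So by (5) this functional is $0$, that is, $g_0^{k-1}\in\operatorname{Ann}(\lambda'\circ u^{k-1})$. Its degree is $(k-1)c\le\omega$, contradicting Step 2. $\square$

**Proposition 9.** Let $\lambda\in V_{dk}^\vee$ with $1\le m=\deg\lambda\le d$, and let the minimal annihilator $h$ be divisible by $S$. Then $\mathcal K_\lambda=0$. (Here $h$ is unique up to scalar by Lemma 6 with $M=dk$, as $2m\le2d\le dk$.)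

*Proof.* We generalize Step 2 of Section 3. Write $h=S^rh''$ with $r\ge1$, $S\nmid h''$, and scale so that $\pi(t)=h''(1,t)$ is monic, of degree $m-r$. Put $\theta=t^{d-m}\pi$, monic of degree $d-r<d$, so $x\theta\in V_d^n$. By Lemma 4, $F(v+x\theta)-F(v)$ is divisible by $\pi$ and has degree $\le dk-r$ with coefficient $c_x$ at $t^{dk-r}$. Dividing by $\pi$,
$$F(v+x\theta)-F(v)=\pi\cdot(c_xt^{dk-m}+\text{terms of degree}\le dk-m-1).$$
The functional $\lambda$ kills $\pi V_{dk-m}$, which corresponds to $h\,\mathrm{Fm}_{dk-1-m}$. So $\Phi_\lambda(v+x\theta)=\Phi_\lambda(v)+c_x\lambda(\pi t^{dk-m})$.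

Here $\lambda(\pi t^{dk-m})\ne0$. Otherwise $\lambda$ would kill $S^{r-1}h''\,T^{dk-m}$ and $S^{r-1}h''\cdot S\,\mathrm{Fm}_{dk-1-m}$, hence all of $S^{r-1}h''\,\mathrm{Fm}_{dk-m}$, and $S^{r-1}h''\in\operatorname{Ann}\lambda$ would have degree $m-1$. Since $\nabla f_k(P)\neq0$, choose $x$ with $c_x\ne0$. Replacing $x$ by $\tau x$, we see that $\Phi_\lambda$ has degree exactly $1$ on the fibres of $V_d^n\to V_d^n/\kappa x\theta$, and (T) applies. $\square$

**The closed sets.** For $0\le m\le m_0$ let
$$I_m=\{([h],\lambda)\in\mathbb P(\mathrm{Fm}_m)\times V_{dk}^\vee:\ h\in\operatorname{Ann}\lambda\},\qquad\hat W_{\le m}=\{\lambda\in V_{dk}^\vee:\ \deg\lambda\le m\}.$$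
$I_m$ is closed, and its image in $V_{dk}^\vee$ is $\hat W_{\le m}$, because $\operatorname{Ann}\lambda$ is closed under multiplication by forms. As $\mathbb P(\mathrm{Fm}_m)$ is proper, $\hat W_{\le m}$ is closed. In the same way the functionals of degree $\le m_0$ in $V_{k(d-1)+1}^\vee$ form a closed set. So $C=\{\lambda\in V_{dk}^\vee:\deg\lambda'\le m_0\}$, its preimage under $\lambda\mapsto\lambda'$, is closed. Since $\operatorname{Ann}\lambda\subset\operatorname{Ann}\lambda'$, $\hat W_{\le m_0}\subset C$.

**On $C\setminus\hat W_{\le m_0}$ we have $\mathcal K=0$.** This bridges $\lambda'$ and $\lambda$. Let $\lambda$ be in this set; then $\lambda\ne0$. If $h'\in\operatorname{Ann}\lambda'$ is minimal, then $S^{k-1}h'\in\operatorname{Ann}\lambda$ has degree $\le m_0+k-1=(k-1)e\le d$. So $1\le\deg\lambda\le d$, and by Lemma 6 (as $2d\le dk$) the minimal $h\in\operatorname{Ann}\lambda$ divides $S^{k-1}h'$. If $S\nmid h$ then $h\mid h'$ and $\deg\lambda\le m_0$, which is excluded. So $S\mid h$, and Proposition 9 applies.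

By Proposition 8, $H_c^j(V_{dk}^\vee\setminus C,\mathcal K)=0$ for $j>2dk+2nd-n'e$. With (2) and the long exact sequences,
$$H_c^{i+2d(n-k)}(\operatorname{Mor})\cong H_c^{i+2dn}(\hat W_{\le m_0},\mathcal K)\qquad\text{for all }i>2dk-n'e.\tag{6}$$

## 7. The stratum of degree $m$

### 7.1 The cohomology of $X$

**Lemma 10.** Let $n\ge3$.

(a) The closure $\bar X\subset\mathbb P^n$ is smooth and connected, with $\bar X\setminus X=Z$. We have $H_c^j(X)=0$ for $j\ne n-1,2n-2$, and $\dim H_c^{2n-2}(X)=1$. Dually, $H^j(X)=0$ for $j\ne0,n-1$.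

(b) Let $a$ be the coordinate on $\mathbb G_m$. Then $H_c^j(\mathbb G_m\times\mathbb A^n,\mathcal L_\psi(af(x)))=0$ for $j\ne n+1$, and extension by zero gives an isomorphism
$$H_c^{n+1}(\mathbb G_m\times\mathbb A^n,\mathcal L_\psi(af))\cong H_c^{n+1}(\mathbb A^1\times\mathbb A^n,\mathcal L_\psi(af))=H_c^{n-1}(X).$$

*Proof.* (a) At a point of $Z$ the homogenization of $f$ has a nonzero partial derivative $\partial_if_k$, so the projective hypersurface it defines is smooth. It has dimension $n-1\ge2$, so it is connected, hence irreducible. It contains $X$ as a nonempty open subset, so it equals $\bar X$.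

By Artin vanishing $H^j(X)=0$ for $j>n-1$, so by Poincaré duality $H_c^j(X)=0$ for $j<n-1$. For $j\ge n$ use
$$H^{j-1}(\bar X)\to H^{j-1}(Z)\to H_c^j(X)\to H^j(\bar X)\to H^j(Z).$$
Recall what weak Lefschetz and Poincaré duality give for a smooth projective hypersurface $\mathcal V$ of degree $k$ and $q>\dim\mathcal V$. The group $H^q(\mathcal V)$ is $0$ for $q$ odd. For $q\le2\dim\mathcal V$ even it is spanned by $\mathsf h^{q/2}\ne0$, with $\mathsf h$ the hyperplane class; it is nonzero because $\mathsf h^{\dim\mathcal V}$ has degree $k\ne0$ in $\Lambda$. As $j-1>\dim Z=n-2$, the first map is onto. So $H_c^j(X)=\ker(H^j(\bar X)\to H^j(Z))$, with $j>\dim\bar X$. The class $\mathsf h^{j/2}$ restricts to a nonzero class on $Z$ for $j\le2n-4$ and to $0$ for $j=2n-2$. So the kernel is $0$ for $n\le j\le2n-3$ and one-dimensional for $j=2n-2$. The last statement is Poincaré duality.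

(b) By (L), for the bundle with coordinate $a$ over $\mathbb A^n$, $R\Gamma_c(\mathbb A^1\times\mathbb A^n,\mathcal L_\psi(af))=R\Gamma_c(X)[-2]$. The closed complement $a=0$ of $\mathbb G_m\times\mathbb A^n$ gives the exact sequence
$$H_c^{j-1}(\mathbb A^n)\to H_c^j(\mathbb G_m\times\mathbb A^n,\mathcal L)\to H_c^{j-2}(X)\to H_c^j(\mathbb A^n)\to H_c^{j+1}(\mathbb G_m\times\mathbb A^n,\mathcal L),$$
where $\mathcal L=\mathcal L_\psi(af)$. For fixed $a\ne0$, Lemmas 2 and 3 give $H_c^j(\mathbb A^n,\mathcal L_\psi(af))=0$ for $j>n+1$. So $H_c^j(\mathbb G_m\times\mathbb A^n,\mathcal L)=0$ for $j>n+3$, in particular for $j=2n+1$. Hence $H_c^{2n-2}(X)\to H_c^{2n}(\mathbb A^n)$ is a surjection of one-dimensional spaces, so an isomorphism, and these two groups cancel in the sequence. The only other nonzero group outside the middle column is $H_c^{n-1}(X)$, at $j=n+1<2n$. $\square$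

**The quadric by hand.** Return to the example of Section 1 with $n\ge5$. There $\operatorname{Mor}=\mathbb A^1\times\{Q=1\}$ with $\{Q=1\}\subset\mathbb A^{n-2}$. A smooth affine quadric $\{q=1\}\subset\mathbb A^N$ with $q$ nondegenerate and $N\ge3$ has, by Lemma 10(a), only $H_c^{N-1}$ and $H_c^{2N-2}$. A smooth projective quadric of dimension $D$ has Euler characteristic $D+1$ or $D+2$ according to $D$ odd or even. Subtracting the quadric at infinity, $1+(-1)^{N-1}\dim H_c^{N-1}$ equals $0$ for $N$ even and $2$ for $N$ odd, so $\dim H_c^{N-1}=1$ always. So $\operatorname{Mor}$ has one-dimensional cohomology in degrees $2n-4$ and $n-1$, that is, for $i=0$ and $i=3-n$. In (4), $m=0$ gives $i=0$, and $m=1$ gives $H_c^{i+n-1}(\mathbb A^1)\otimes H_c^{n-1}(X)$, of dimension one at $i=3-n$. The range of Theorem 5 is $i>4-n$ here. If $n$ is odd, the term $m=2$ is the $S_2$-invariant part of $H_c^{i+2n-2}(\operatorname{PConf}_2)$. By the example in Section 4 it is nonzero at $i=6-2n$, where $\operatorname{Mor}$ has no cohomology. So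 the formula does not hold for all $i$, and some lower bound on $i$ is needed.

### 7.2 Cohomology of the strata

Put $T_m=\hat W_{\le m}\setminus\hat W_{\le m-1}$ for $1\le m\le m_0$, so $m\le d$ and $2m\le dk$, and $T_0=\hat W_{\le0}=\{0\}$.

**Proposition 11.** For $0\le m\le m_0$ and all $i$,
$$H_c^{i+2dn}(T_m,\mathcal K)\cong\Big(H_c^{i+m(n-1)}(\operatorname{PConf}_m)\otimes H_c^{n-1}(X)^{\otimes m}\otimes\operatorname{sgn}^{n-1}\Big)^{S_m}.$$

*Proof.* For $m=0$, $\mathcal K_0=\Lambda[-2nd]$ and both sides are $\Lambda$ for $i=0$, and $0$ otherwise. Let $m\ge1$.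

**Step 1: replace $\lambda$ by a pair $([h],\lambda)$ with $h$ finite at infinity.** $I_m$ is a vector bundle of rank $m$ over $\mathbb P^m=\mathbb P(\mathrm{Fm}_m)$, with fibre $(\mathrm{Fm}_{dk-1}/h\,\mathrm{Fm}_{dk-1-m})^\vee$. The projection $\pi:I_m\to\hat W_{\le m}$ is proper and surjective. Over $T_m$ it is bijective on geometric points by Lemma 6, hence finite and a universal homeomorphism. Let $T_m^\circ\subset T_m$ be the locus where the minimal $h$ is not divisible by $S$. Its complement in $T_m$ is the image of a closed subset of $\pi^{-1}(T_m)$, so $T_m^\circ$ is open. Put $I_m^\circ=\pi^{-1}(T_m^\circ)$, open in $I_m$. By Proposition 9, $\mathcal K=0$ on $T_m\setminus T_m^\circ$. So, writing $\mathcal K$ also for its pullbacks,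
$$H_c^j(T_m,\mathcal K)=H_c^j(T_m^\circ,\mathcal K)=H_c^j(I_m^\circ,\mathcal K),\tag{7}$$
by extension by zero and $\pi^*$.

**Step 2: describe $I_m^\circ$ and $\mathcal K$ on it.** Over monic $h\in\kappa[t]$ of degree $m$ the fibre of $I_m$ is $(\kappa[t]/h)^\vee$. Let $([h],\lambda)\in I_m$. If $\deg\lambda<m$, then $1$ (if $\lambda=0$) or, by Lemma 6, the minimal annihilator is a proper divisor of $h$ in $\operatorname{Ann}\lambda$. So $([h],\lambda)\in I_m^\circ$ iff $S\nmid h$ and no proper divisor of $h$ annihilates $\lambda$. It is enough to test the divisors $h/(t-y)$, $y$ a root of $h$. Since $\frac h{t-y}x\equiv x(y)\frac h{t-y}\bmod h$, the condition is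
$$h\text{ monic up to scalar, and }\lambda\big(h/(t-y)\big)\ne0\text{ for each root }y\text{ of }h.$$
Since $m\le d$, $v\mapsto Pt^d+v\bmod h$ maps $V_d^n$ onto $(\kappa[t]/h)^n$ with fibres affine spaces of dimension $n(d-m)$. As $\lambda(F(v))$ depends only on this residue class $x$, we get $\mathcal K_\lambda=R\Gamma_c((\kappa[t]/h)^n,\mathcal L_\psi(\lambda(f(x))))[-2n(d-m)]$.

**Step 3: forms $h$ with a multiple root contribute nothing.** By proper base change it suffices to fix such an $h$ and show that the compactly supported cohomology of the fibre of $I_m^\circ$ over it, with coefficients in $\mathcal K$, vanishes. Decompose $\kappa[t]/h$ as a product of local rings $B=\kappa[\varepsilon]/\varepsilon^r$, one for each root $y$. The element $h/(t-y)$ is a unit times $\varepsilon^{r-1}$ in the factor at $y$ and $0$ in the others, and a unit times $\varepsilon^{r-1}$ is a nonzero scalar times $\varepsilon^{r-1}$. By Künneth it suffices that for $r\ge2$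
$$R\Gamma_c\big(\{(\lambda,x)\in B^\vee\times B^n:\ \lambda(\varepsilon^{r-1})\ne0\},\ \mathcal L_\psi(\lambda(f(x)))\big)=0.$$
Let $x_0=x\bmod\varepsilon$. On the open set $\nabla f(x_0)\ne0$ apply (T) to $(\lambda,x)\mapsto(\lambda,x\bmod\varepsilon^{r-1})$. The fibres are $\mathbb A^n$, and as $2(r-1)\ge r$ we have $f(x+\varepsilon^{r-1}z)=f(x)+\varepsilon^{r-1}\nabla f(x_0)\cdot z$, so the function has degree exactly $1$ in $z$. On the closed set $\nabla f(x_0)=0$ we have $f(x_0)\ne0$ by (1). Let $\mu\in B^\vee$, $\mu(b)=b\bmod\varepsilon$. As $\mu(\varepsilon^{r-1})=0$, translating $\lambda$ by $\tau\mu$ preserves the condition on $\lambda$ and changes the function by $\tau f(x_0)$. So (T) applies to the quotient by these translations. Hence, with $I_m^{red}\subset I_m^\circ$ the open part where $h$ is squarefree, extension by zero gives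
$$H_c^j(I_m^{red},\mathcal K)\cong H_c^j(I_m^\circ,\mathcal K).\tag{8}$$

**Step 4: order the roots.** For $y\in\mathbb P^1$ let $\eta_y$ be a linear form vanishing at $y$. Let $(\mathbb P^1)^m\to\mathbb P^m$, $y\mapsto[\prod\eta_{y_i}]$, which is finite, let $\tilde I_m=I_m\times_{\mathbb P^m}(\mathbb P^1)^m$, and let $O=\operatorname{PConf}_m\subset(\mathbb A^1)^m\subset(\mathbb P^1)^m$. Then $\tilde I_O=\tilde I_m|_O=O\times\mathbb A^m$ via $\lambda=\sum a_i\,\mathrm{ev}_{y_i}$. As $\lambda(h/(t-y_i))=a_i\prod_{j\ne i}(y_i-y_j)$, the preimage of $I_m^{red}$ is $\tilde I^{red}=O\times\mathbb G_m^m$. It is an $S_m$-torsor over $I_m^{red}$.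

The map $\rho:V_d^n\times O\to O\times(\mathbb A^n)^m$, $(v,y)\mapsto(y,(g(y_i))_i)$ with $g=Pt^d+v$, is by interpolation (and $m\le d$) an affine-space bundle of relative dimension $n(d-m)$. It is equivariant for $S_m$, which acts trivially on $v$ and permutes the pairs $(y_i,x_i)$. The trace map gives a canonical, hence equivariant, isomorphism $R\rho_!\Lambda=\Lambda[-2n(d-m)]$. Since $\lambda(F(v))=\sum a_if(g(y_i))$, we get equivariantly
$$R\Gamma_c(\tilde I^{red},\mathcal K)=R\Gamma_c\big(O\times(\mathbb G_m\times\mathbb A^n)^m,\mathcal L_\psi(\textstyle\sum a_if(x_i))\big)[-2n(d-m)],\tag{9}$$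
and likewise for $\tilde I_O$ with $\mathbb A^1$ in place of $\mathbb G_m$. By Künneth and Lemma 10(b),
$$H_c^j(\tilde I^{red},\mathcal K)=H_c^{\,j-2n(d-m)-m(n+1)}(O)\otimes H_c^{n-1}(X)^{\otimes m}.\tag{10}$$
The classes in $H_c^*(\mathbb G_m\times\mathbb A^n,\mathcal L_\psi(af))$ have degree $n+1$, so by the Koszul sign rule $S_m$ acts on the tensor power by permutation of factors times $\operatorname{sgn}^{n+1}=\operatorname{sgn}^{n-1}$.

**Step 5: take invariants.** Coefficients have characteristic $0$, so $H_c^j(I_m^{red},\mathcal K)=H_c^j(\tilde I^{red},\mathcal K)^{S_m}$. With $j=i+2dn$ the degree on $O$ in (10) is $i+2nm-m(n+1)=i+m(n-1)$. Now combine (7), (8) and (10). $\square$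

## 8. The strata do not interact

Theorem 5 would follow if all connecting maps
$$H_c^{i+2dn}(\hat W_{\le m-1},\mathcal K)\to H_c^{i+1+2dn}(T_m,\mathcal K)$$
vanished. The first thing to try is a comparison of degrees. By Artin vanishing and duality $H_c^q(\operatorname{PConf}_m)\ne0$ only for $m\le q\le2m$. So $H_c^{i+2dn}(T_m,\mathcal K)\ne0$ only for $-m(n-2)\le i\le-m(n-3)$. A nonzero connecting map needs $i\ge-(m-1)(n-2)$ for the source, which is built from strata $T_{m'}$ with $m'\le m-1$, and $i+1\le-m(n-3)$ for the target. Together these give $-(m-1)(n-2)+1\le-m(n-3)$, that is, $m\ge n-1$. So for $m\le n-2$ the connecting maps vanish for degree reasons. At $m=n-1$ the two windows overlap and the argument stops. Such $m$ do matter: fix $n\ge2k(k-1)+2$ and let $d$ grow. Then $m_0=(k-1)(e-1)$ grows, and so does $n'e-2dk\ge e(n-1-2k(k-1))-2k(k-2)$, so the overlapping degrees lie in the range of Theorem 5.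

What works instead is to detect every class of $H_c^*(T_m,\mathcal K)$ after extension by zero, by pairing it with classes pulled back from $\bar X^m$ through evaluation of the curve at $y_1,\dots,y_m$. The curve has the value $P$ at $\infty$, and this fixed value lets the pairing extend over $y_i=\infty$.

**Proposition 12.** For $1\le m\le m_0$ the extension-by-zero map $H_c^*(T_m,\mathcal K)\to H_c^*(\hat W_{\le m},\mathcal K)$ is injective.

*Proof.*

**Step 1: move to ordered configurations.** Compose the map with $\pi^*:H_c^*(\hat W_{\le m},\mathcal K)\to H_c^*(I_m,\mathcal K)$, where $\pi$ is proper. Pullback along proper maps commutes with extension by zero. By (7) and (8), every class on $T_m$ comes from $T_m^\circ$, pulls back isomorphically to $I_m^\circ$, and there comes uniquely from $I_m^{red}$. So the composite is identified with extension by zero $H_c^*(I_m^{red},\mathcal K)\to H_c^*(I_m,\mathcal K)$, and it suffices that this is injective. Pull back further along the finite map $\tilde I_m\to I_m$. The map $H_c^*(I_m^{red},\mathcal K)\to H_c^*(\tilde I^{red},\mathcal K)$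 is injective, as $\tilde I^{red}\to I_m^{red}$ is finite étale and coefficients have characteristic $0$. So it suffices that
$$H_c^*(\tilde I^{red},\mathcal K)\to H_c^*(\tilde I_O,\mathcal K)\to H_c^*(\tilde I_m,\mathcal K)\quad\text{is injective.}\tag{11}$$

**Step 2: undo the Fourier transform.** The aim is to turn (11) into a statement with constant coefficients. Apply (L) to the pullback of the bundle $\tilde I_m\to(\mathbb P^1)^m$ to $V_d^n\times(\mathbb P^1)^m$. The dual bundle has fibre $\mathrm{Fm}_{dk-1}/\prod\eta_{y_i}\mathrm{Fm}_{dk-1-m}$, and $F(v)$ defines a section of it. We get $R\Gamma_c(\tilde I_m,\mathcal K)=R\Gamma_c(\tilde{\mathcal J},\Lambda)[-2m]$ with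
$$\tilde{\mathcal J}=\{(v,y)\in V_d^n\times(\mathbb P^1)^m:\ F(v)\in\textstyle\prod\eta_{y_i}\cdot\mathrm{Fm}_{dk-1-m}\},$$
compatibly with restriction to $O$. Let $o:\tilde{\mathcal J}^\circ=\tilde{\mathcal J}|_O\to\tilde{\mathcal J}$. Since the $y_i$ are distinct over $O$,
$$\tilde{\mathcal J}^\circ=\{(v,y):\ y\in O,\ f(g(y_i))=0\ \forall i\}=\rho^{-1}(O\times X^m),$$
an affine-space bundle of rank $n(d-m)$ over $O\times X^m$. So $H_c^a(\tilde{\mathcal J}^\circ)=\bigoplus_{b+c=a-2n(d-m)}H_c^b(O)\otimes H_c^c(X^m)$. Put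
$$N=m(n-1)=\dim X^m.$$
By Lemma 10(a) and Künneth, $H_c^N(X^m)=H_c^{n-1}(X)^{\otimes m}$ and $H^N(X^m)=H^{n-1}(X)^{\otimes m}$: the degrees available in each factor are $n-1,2n-2$ in the first case and $0,n-1$ in the second. By (9), its analogue for $\tilde I_O$, Künneth and Lemma 10(b), $H_c^*(\tilde I^{red},\mathcal K)$ maps isomorphically onto the direct summand $H_c^*(O)\otimes H_c^N(X^m)$ of $H_c^*(\tilde{\mathcal J}^\circ)$, up to shift. So we must show:
$$o_!:H_c^*(\tilde{\mathcal J}^\circ)\to H_c^*(\tilde{\mathcal J})\quad\text{is injective on }H_c^*(O)\otimes H_c^N(X^m).\tag{12}$$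

**Step 3: evaluation, including at infinity.** The formula
$$[S:T]\mapsto\Big[S^d:PT^d+\sum_{j<d}v_jT^jS^{d-j}\Big]$$
defines a morphism $V_d^n\times\mathbb P^1\to\mathbb P^n$. If $(v,y)\in\tilde{\mathcal J}$, its value at $y_i$ is $g(y_i)\in X$ if $y_i\ne\infty$, as $\eta_{y_i}\mid F(v)$, and $P\in Z$ if $y_i=\infty$. Replacing $\tilde{\mathcal J}$ by its reduction, we get a morphism $\mathrm{ev}:\tilde{\mathcal J}\to\bar X^m$ with components $x_i=x_i(v,y)$. If $y_i=y_j$ then $x_i=x_j$.

**Step 4: it suffices to extend classes by zero.** We claim: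
$$\text{for every }\alpha\in H^N(X^m)\text{ there is }\beta\in H^N(\tilde{\mathcal J},o_!\Lambda)\text{ with }\beta|_{\tilde{\mathcal J}^\circ}=\mathrm{ev}^*\alpha.\tag{13}$$

*(13) implies (12).* View $\beta$ as a morphism $\Lambda\to o_!\Lambda[N]$ on $\tilde{\mathcal J}$. It induces
$$\cup\beta:H_c^a(\tilde{\mathcal J})\to H_c^{a+N}(\tilde{\mathcal J},o_!\Lambda)=H_c^{a+N}(\tilde{\mathcal J}^\circ).$$
The composite $o_!\Lambda\to\Lambda\to o_!\Lambda[N]$ corresponds, under $\operatorname{Hom}(o_!\Lambda,o_!\Lambda[N])=\operatorname{Hom}(\Lambda,o^*o_!\Lambda[N])=H^N(\tilde{\mathcal J}^\circ)$, to $o^*\beta=\mathrm{ev}^*\alpha$. Hence $o_!z\cup\beta=z\cup\mathrm{ev}^*\alpha$ for $z\in H_c^a(\tilde{\mathcal J}^\circ)$. On $\tilde{\mathcal J}^\circ$ the map $\mathrm{ev}$ factors through $O\times X^m\to X^m$. By the projection formula for the affine-space bundle and Künneth, on $H_c^b(O)\otimes H_c^N(X^m)$ the operation $\cup\,\mathrm{ev}^*\alpha$ is, up to sign, $\mathrm{id}\otimes(\cup\,\alpha)$ with values in $H_c^b(O)\otimes H_c^{2N}(X^m)\cong H_c^b(O)$.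 Given $z\ne0$ in this summand, write $z=\sum b_j\otimes c_j$ with the $b_j$ linearly independent and some $c_{j_0}\ne0$. By Poincaré duality on the smooth connected variety $X^m$ there is $\alpha$ with $c_{j_0}\cup\alpha\ne0$. Then $o_!z\cup\beta\ne0$, so $o_!z\ne0$.

**Step 5: one factor, and why the end point is fixed.** To prove (13) we look for a complex on $\bar X^m$ whose pullback by $\mathrm{ev}$ maps to $o_!\Lambda$. Start with one factor. The extension by zero of $\Lambda_X$ to $\bar X$ would vanish on all of $Z$. But its cohomology is $H_c^{n-1}(X)$, and $H_c^{n-1}(X)\to H^{n-1}(X)$ need not be onto. For the affine quadric with $n\geq 4$ even and $p\neq2$ this map factors through $H^{n-1}(\bar X)$, which is $0$ since an odd-dimensional smooth projective quadric has no odd cohomology, while $H^{n-1}(X)$ is one-dimensional by duality and Section 7.1. We need vanishing only at $P$. So let $\jmath:X\to\bar X$, $A=R\jmath_*\Lambda$, let $u:\bar X\setminus P\to\bar X$ be the inclusion, and put $A_0=u_!u^*A$. By purity the cohomology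 sheaves of $A$ are $\Lambda$ in degree $0$, $\Lambda_Z$ in degree $1$, and $0$ otherwise. So $A_P$ has cohomology only in degrees $0,1$. From
$$H^{a-1}(A_P)\to H^a(\bar X,A_0)\to H^a(X)\to H^a(A_P),$$
Lemma 10(a) and $n-1\ge2$ we get
$$H^a(\bar X,A_0)=0\ \ (a>n-1),\qquad H^{n-1}(\bar X,A_0)\to H^{n-1}(X)\text{ is onto.}\tag{14}$$

**Step 6: products.** We show $R(\jmath^r)_*\Lambda=A^{\boxtimes r}$ on $\bar X^r$, by induction on $r$. Write $\jmath^r=(\mathrm{id}_{\bar X^{r-1}}\times\jmath)\circ(\jmath^{r-1}\times\mathrm{id}_X)$. By smooth base change along $\bar X^{r-1}\times X\to\bar X^{r-1}$ and induction, $R(\jmath^{r-1}\times\mathrm{id}_X)_*\Lambda=A^{\boxtimes(r-1)}\boxtimes\Lambda_X$. It remains to see that the adjunction map $\mathcal B\boxtimes A\to R(\mathrm{id}\times\jmath)_*(\mathcal B\boxtimes\Lambda_X)$ is an isomorphism for $\mathcal B=A^{\boxtimes(r-1)}$. By the description of the cohomology sheaves of $A$, $\mathcal B$ is an iterated extension of shifts of sheaves $\Lambda_W$ with $W=W_1\times\dots\times W_{r-1}$,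 $W_i\in\{\bar X,Z\}$. For $\mathcal B=\Lambda_W$ the claim is smooth base change along $W\times\bar X\to\bar X$, since $W$ is smooth. Both sides are triangulated in $\mathcal B$, so the general case follows.

By Künneth on the proper variety $\bar X^r$, $R\Gamma(\bar X^r,A_0^{\boxtimes r})=R\Gamma(\bar X,A_0)^{\otimes r}$. So by (14)
$$H^a(\bar X^r,A_0^{\boxtimes r})=0\quad\text{for }a>r(n-1).\tag{15}$$

**Step 7: remove the diagonals.** The pullback $\mathrm{ev}^*A_0^{\boxtimes m}$ is the extension by zero of $\Lambda$ from $\{\text{all }y_i\ne\infty\}$. It does not map to $o_!\Lambda$, because $o_!\Lambda$ must also vanish where $y_i=y_j$. Let $\nu:X^m\setminus\mathcal D\to X^m$ be the complement of the fat diagonal $\mathcal D$, let $E=\bigcup_i\{x_i=P\}\subset\bar X^m$ and $U:\bar X^m\setminus E\to\bar X^m$, and put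
$$\Psi=U_!U^*R(\jmath^m)_*,\qquad\mathcal G=\Psi(\nu_!\Lambda).$$
Then $\mathcal G|_E=0$ and $\mathcal G|_{X^m}=\nu_!\Lambda$. Under $\mathrm{ev}$, points with all $y_i\ne\infty$ go to $X^m$, and points with some $y_i=\infty$ go to $E$. So $\mathrm{ev}^*\mathcal G$ is the extension by zero of $\Lambda$ from the open set $\{\text{all }y_i\ne\infty,\ x_i\text{ pairwise distinct}\}$. This set lies in $\tilde{\mathcal J}^\circ$, because $y_i=y_j$ implies $x_i=x_j$. Hence there is a natural map $\mathrm{ev}^*\mathcal G\to o_!\Lambda$, and its restriction to $\tilde{\mathcal J}^\circ$ is $\mathrm{ev}^*(\nu_!\Lambda\to\Lambda)$. So a class in $H^N(\bar X^m,\mathcal G)$ yields $\beta\in H^N(\tilde{\mathcal J},o_!\Lambda)$ whose restriction to $\tilde{\mathcal J}^\circ$ is $\mathrm{ev}^*$ of its image under $H^N(\bar X^m,\mathcal G)\to H^N(X^m,\nu_!\Lambda)\to H^N(X^m)$. Thus (13) follows from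
$$H^N(\bar X^m,\mathcal G)\to H^N(X^m)\quad\text{is onto.}\tag{16}$$

For $m=1$ there is no diagonal, $\mathcal G=A_0$, and (16) is (14). For $m=2$, apply $\Psi$ to $0\to\nu_!\Lambda\to\Lambda\to\Lambda_{\mathcal D}\to0$, where $\mathcal D\cong X$. The obstruction to lifting a class from $H^N(\bar X^2,A_0^{\boxtimes2})$ to $\mathcal G$ lies in $H^{2(n-1)}(\bar X,A_0)$, which is $0$ by (14). For general $m$ we need a resolution.

**Step 8: a resolution of $\nu_!\Lambda$ by constant sheaves on partial diagonals.** With $\mathcal D_{il}=\{x_i=x_l\}\subset X^m$ let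
$$M_l=\Big[\Lambda\to\bigoplus_{i<l}\Lambda_{\mathcal D_{il}}\Big]\ (\text{degrees }0,1),\qquad M^\bullet=M_2\otimes\dots\otimes M_m .$$
The inclusion $\nu_!\Lambda\to\Lambda=M^0$ gives a quasi-isomorphism $\nu_!\Lambda\to M^\bullet$. At points with distinct $x_i$ this is clear. At any other point let $l$ be minimal with $x_l\in\{x_1,\dots,x_{l-1}\}$. By minimality $x_1,\dots,x_{l-1}$ are distinct, so $x_l$ equals exactly one of them. The stalk of $M_l$ is then an isomorphism $[\Lambda\to\Lambda]$, and $M^\bullet$ is acyclic there.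

Expanding the tensor product, $M^t$ is a direct sum of sheaves $\Lambda_\Delta$ with $\Delta$ the intersection of $t$ diagonals $\mathcal D_{i(l)l}$, $i(l)<l$, for $t$ distinct values of $l$. The edges $(i(l),l)$ form a forest, since each vertex is joined to at most one smaller vertex. So $\Delta\cong X^r$ is a partial diagonal with $r=m-t\ge1$ blocks. Its closure is $\delta:\bar X^r\to\bar X^m$, a closed embedding, and $\delta^{-1}(E)$ is the locus where some coordinate equals $P$. By Step 6,
$$\Psi(\Lambda_\Delta)=U_!U^*\delta_*R(\jmath^r)_*\Lambda=\delta_*A_0^{\boxtimes r},\qquad\Psi(\Lambda)=A_0^{\boxtimes m}.$$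

**Step 9: proof of (16).** Apply $\Psi$ to the triangle $\nu_!\Lambda\to\Lambda\to Q\to$, where $Q=[M^1\to M^2\to\cdots]$ with $M^t$ in degree $t-1$. We get the exact sequence
$$H^N(\bar X^m,\mathcal G)\to H^N(\bar X^m,A_0^{\boxtimes m})\to H^N(\bar X^m,\Psi(Q)).$$
By the stupid filtration of $Q$, the last group is filtered by subquotients of the groups $H^{N-t+1}(\bar X^m,\Psi(M^t))$, $t\ge1$. These are direct sums of groups $H^{N-t+1}(\bar X^r,A_0^{\boxtimes r})$ with $r=m-t$, which vanish by (15), because
$$N-t+1-r(n-1)=t(n-1)-t+1=t(n-2)+1>0.$$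
So $H^N(\bar X^m,\mathcal G)\to H^N(\bar X^m,A_0^{\boxtimes m})$ is onto. By (14) and Künneth in top degree, $H^N(\bar X^m,A_0^{\boxtimes m})=H^{n-1}(\bar X,A_0)^{\otimes m}\to H^{n-1}(X)^{\otimes m}=H^N(X^m)$ is onto. As $\mathcal G\to A_0^{\boxtimes m}$ restricts to $\nu_!\Lambda\to\Lambda$ on $X^m$, the composite is the map in (16). This proves (16), hence (13), (12) and the proposition. $\square$

## 9. Adding up the strata

By Proposition 12 the long exact sequences of the open subsets $T_m\subset\hat W_{\le m}$, with closed complements $\hat W_{\le m-1}$, break up into short exact sequences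
$$0\to H_c^j(T_m,\mathcal K)\to H_c^j(\hat W_{\le m},\mathcal K)\to H_c^j(\hat W_{\le m-1},\mathcal K)\to0\qquad(1\le m\le m_0).$$
So $H_c^j(\hat W_{\le m_0},\mathcal K)\cong\bigoplus_{m=0}^{m_0}H_c^j(T_m,\mathcal K)$. Put $j=i+2dn$ and combine with (6) and Proposition 11. For all $i>2dk-n'e$,
$$H_c^{i+2d(n-k)}(\operatorname{Mor})\cong\bigoplus_{m=0}^{m_0}\Big(H_c^{i+m(n-1)}(\operatorname{PConf}_m)\otimes H_c^{n-1}(X)^{\otimes m}\otimes\operatorname{sgn}^{n-1}\Big)^{S_m}.$$
By Section 4 the terms of (4) with $m>m_0$ vanish in this range, and comparing dimensions descends the statement from $\Lambda$ to $\mathbb Q_\ell$. With the reduction of Section 2.1 this proves Theorem 5, and by Section 4 the conjecture holds. $\blacksquare$
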